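# Triangles forced by a large $p$-spectral radius, and the exponent $1+\ln(3/2)/\ln 4$

## 1. A complete bipartite graph with one extra vertex

All of this lecture turns on one family of graphs.

**Definition (the graphs $H(a,b,\alpha)$).** Take a complete bipartite graph $K_{a,b}$ with parts $A,B$, $|A|=a$, $|B|=b$, and an integer $0\le\alpha\le a$. Add one vertex $u$ and join it to all of $B$ and to exactly $\alpha$ vertices of $A$. The result, on $a+b+1$ vertices, is $H(a,b,\alpha)$.

Equivalently, $H(a,b,\alpha)$ is the complete bipartite graph with parts $A\cup\{u\}$ and $B$ plus a star $K_{1,\alpha}$ inside $A\cup\{u\}$. Every triangle consists of $u$, a neighbor of $u$ in $A$, and a vertex of $B$. So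
$$t(H(a,b,\alpha))=\alpha b,\qquad e(H(a,b,\alpha))=ab+b+\alpha. \tag{1}$$
For example, $H(2,2,1)$ has $5$ vertices, $7$ edges and $2$ triangles; it is $K_{3,2}$ with one edge added in the part of size $3$.

Fix $n$, write $m=\lfloor n/2\rfloor$ and $a_0=n-1-m$, so that $a_0=m$ for odd $n$ and $a_0=m-1$ for even $n$. For an integer $1\le q<n/2$ we have $q\le a_0$, and
$$S=S_{n,q}:=H(a_0,m,q)$$
is the balanced complete bipartite graph $K_{\lceil n/2\rceil,\lfloor n/2\rfloor}$ plus a $q$-edge star inside the part of size $\lceil n/2\rceil=a_0+1$. It has $qm$ triangles. Other members of the family on $n$ vertices have the form $H(a_0-k,m+k,q-J)$: move $k$ vertices from $A$ to $B$ and shorten the star by $J$. The first change costs a few edges between $A$ and $B$ and gives $u$ more neighbors; the second takes neighbors away from $u$ and destroys triangles.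

The family is there to answer a question about triangles: does $S_{n,q}$ have the fewest triangles among all graphs whose $p$-spectral radius is at least that of $S_{n,q}$? The graphs $H(a_0-2,m+2,q-1)$ will be the counterexamples, and the proof in the remaining range of $p$ consists in showing that every possible counterexample is, up to boundedly many edges, of the form $H(a_0-k,m+k,q-J)$, after which integers are compared.

## 2. The $p$-spectral radius and the statement to be decided

Graphs are simple, $t(G)$ is the number of triangles, $e(G)$ the number of edges.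

**Definition ($p$-spectral radius).** For real $p\ge1$ and a graph $G$ on $v_1,\dots,v_n$,
$$\lambda^{(p)}(G)=2\max_{\|x\|_p=1}\ \sum_{\{i,j\}\in E(G)}x_ix_j,\qquad \|x\|_p=\Big(\sum_i|x_i|^p\Big)^{1/p}.$$

For $p=2$ this is the spectral radius of the adjacency matrix, and $\lambda^{(p)}(G)\to2e(G)$ as $p\to\infty$. For example, for a single edge the maximum of $2x_1x_2$ on $|x_1|^p+|x_2|^p=1$ is at $x_1=x_2=2^{-1/p}$, so $\lambda^{(p)}(K_2)=2^{1-2/p}$; this is $1$ for $p=2$ and tends to $2=2e(K_2)$.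

The edge version of our question is the theorem of Lovász and Simonovits: if $1\le q<\frac n2$ is an integer and $e(G)\ge\lfloor n^2/4\rfloor+q$, then $G$ contains at least $q\lfloor\frac n2\rfloor$ triangles. The spectral version, posed in the paper of Yongtao Li, Lu Lu and Yuejian Peng, "A spectral Erdős–Rademacher theorem", arXiv:2406.05609 (2024), is the following.

**Problem.** Prove or disprove: if $p>1$, $1\le q<\frac n2$ and $G$ is a graph of large order $n$ with $\lambda^{(p)}(G)\ge\lambda^{(p)}(S_{n,q})$, then $t(G)\ge q\lfloor\frac n2\rfloor$, with equality if and only if $G=S_{n,q}$ up to isomorphism.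

Here "large order" means: for each real $p>1$ there is $n_0=n_0(p)$, depending only on $p$ and not on $q$, such that the statement holds for all $n\ge n_0$, all integers $1\le q<\frac n2$ and all such $G$. Put
$$p_0=1+\frac{\ln(3/2)}{\ln4}\approx1.2925,\qquad p_1=1+\frac{\ln(3/2)}{\ln6}\approx1.2263 .$$

**Theorem 1.** Let $1<p<p_0$. For all large $n\equiv1\pmod4$, with $n=2m+1$ and $q=m/2$, the graph $G=H(m-2,m+2,\frac m2-1)$ satisfies $\lambda^{(p)}(G)>\lambda^{(p)}(S_{n,q})$ and $t(G)=q\lfloor\frac n2\rfloor-2$. Similarly, if $1<p<p_1$, then for all large odd $m$, with $n=2m$ and $q=\frac{m-1}2$, the graph $G=H(m-3,m+2,q-1)$ satisfies $\lambda^{(p)}(G)>\lambda^{(p)}(S_{n,q})$ and $t(G)=qm-3$.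

**Theorem 2.**

- (a) If $p>p_0$, the statement in the Problem is true. If $1<p\le p_0$, it is false. For $p<p_0$ already $t(G)\ge qm$ fails; for $p=p_0$ the equality characterization fails.
- (b) Restricted to even $n$, the statement is true if $p>p_1$ and false if $p<p_1$. (The case $p=p_1$ for even $n$ is not decided here.)
- (c) For every $p>1$ there are $\delta(p)>0$ and $n_0(p)$ such that the statement holds for all $n\ge n_0(p)$ and $1\le q\le\delta(p)n$.

So the proposed statement is disproved, and it holds for a given $p>1$ if and only if $p>p_0$; in particular it holds for $p=2$.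

## 3. Lagrange equation, Hölder bounds, and two-valued vectors

Throughout, $p>1$ is fixed, $p'=\frac p{p-1}$ and $\sigma=\frac1{p-1}=p'-1$. It is convenient to normalize vectors by $\sum|x_v|^p=n$, so that typical weights are close to $1$. Put
$$F_G(x)=2\sum_{\{v,w\}\in E(G)}x_vx_w,\qquad F(G)=\max\Big\{F_G(x):\sum_v|x_v|^p=n\Big\}=n^{2/p}\lambda^{(p)}(G).$$
Comparing $\lambda^{(p)}$ of two $n$-vertex graphs is the same as comparing $F$. A maximizer exists by compactness, and replacing $x$ by $|x|$ does not decrease $F_G$, so we always take maximizers $x\ge0$. Since $p>1$, both $F_G$ and $\sum|x_v|^p$ are continuously differentiable. A Lagrange multiplier $\Lambda$ gives $2\sum_{w\sim v}x_w=\Lambda p\,x_v^{p-1}$; multiplying by $x_v$ and summing gives $2F(G)=\Lambda pn$. Hence, with $L=F(G)/n$,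
$$L\,x_v^{p-1}=\sum_{w\sim v}x_w\qquad\text{for all }v. \tag{2}$$
In particular (if $L>0$) two vertices with the same neighborhood have equal weights.

Let $a+b=n$. For $x\ge 0$ on $K_{a,b}$ with part sums $X_A,X_B$ and part $p$-masses $P_A+P_B=n$, Hölder's inequality gives $X_A\le a^{1/p'}P_A^{1/p}$, so $2X_AX_B\le2(ab)^{1/p'}(P_AP_B)^{1/p}\le2(ab)^{1/p'}(n/2)^{2/p}$, with equality when $x$ is constant on each part and $P_A=P_B$. For $a=\lceil n/2\rceil$, $b=m$ we have $ab\ge\frac{n^2}4(1-\frac1{n^2})$, so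
$$F(K_{a,b})=2(ab)^{1/p'}(n/2)^{2/p},\qquad F(S)\ge F(K_{\lceil n/2\rceil,m})\ge\tfrac{n^2}2\big(1-\tfrac1{n^2}\big)^{1/p'}\ge\tfrac{n^2}2-1. \tag{3}$$

If $L\ge n/3$, then since $\sum x_v\le n$ (power means), (2) gives $\frac n3x_v^{p-1}\le n$, that is,
$$x_v\le K:=3^\sigma\qquad\text{for all }v. \tag{4}$$

**Lemma 1 (two-valued vectors).** Let $w>0$ and let a set of $a$ vertices carry weight $(1+\eta)w$ on $\theta a$ of them and $w$ on the rest, with sum $X$ and $p$-mass $P$. Then
$$X=a^{1/p'}P^{1/p}e^{-\chi(\theta,\eta)},\qquad\chi(\theta,\eta)=\tfrac1p\log\big(1+\theta((1+\eta)^p-1)\big)-\log(1+\theta\eta), \tag{5}$$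
and as $\eta\to0$, uniformly in $\theta\in[0,1]$,
$$\chi=O(\eta^2),\qquad\partial_\theta\chi=O(\eta^2). \tag{6}$$

*Proof.* $X=aw(1+\theta\eta)$ and $P=aw^p(1+\theta\kappa)$ with $\kappa=(1+\eta)^p-1=p\eta+O(\eta^2)$; this gives (5). Next, $\chi=\frac{\theta\kappa}p-\theta\eta+O(\eta^2)=O(\eta^2)$, and $\partial_\theta\chi=\frac{\kappa/p}{1+\theta\kappa}-\frac\eta{1+\theta\eta}=\frac\kappa p-\eta+O(\eta^2)=O(\eta^2)$. $\square$

## 4. Trading edges at the center against edges elsewhere

**Two added edges, $p=2$.** Let $n=2m$ and put a graph $N$ with two edges inside one part of $K_{m,m}$. If the edges are disjoint or share a vertex, there are $2m$ triangles in both cases, so the equality clause requires the star to win strictly. For $p=2$ this is visible by hand. With $N$ also denoting the adjacency matrix on the part $A$ and $\mathbf 1$ the all-ones vector, the top eigenvector has a constant value $x_B$ on $B$, and $(\lambda-N)x_A=mx_B\mathbf 1$, $\lambda x_B=\mathbf 1^Tx_A$.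 Hence
$$\lambda=m\,\mathbf 1^T(\lambda-N)^{-1}\mathbf 1=m\sum_{s\ge0}\frac{\mathbf 1^TN^s\mathbf 1}{\lambda^{s+1}} ,$$
where $\lambda\ge m$ exceeds the norm of $N$ for large $m$. The numbers $\mathbf 1^TN^s\mathbf 1$ count walks: for $s=1,2,3,\dots$ they are $4,6,8,\dots$ for the star (for $s\ge1$ only its three vertices matter) and $4,4,4,\dots$ for the matching. The right side is decreasing in $\lambda$ and termwise at least as large for the star, strictly at $s=2$, so the star has larger $\lambda$. The difference comes from $\sum_v d_v^2$ ($6$ against $4$) and is tiny: equality is decided by a term of order $\frac1n\sum d_v^2$ in $F$. We will meet this term again in Section 12.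

**Moves inside the family.** Compare $H(a_0-k,m+k,q-J)$ with $S$. The number of $A$–$B$ pairs drops by
$$D_k:=a_0m-(a_0-k)(m+k)=k^2+k(m-a_0)=\begin{cases}k^2&(n\text{ odd}),\\k^2+k&(n\text{ even}),\end{cases} \tag{7}$$
and the degree of $u$ changes by $k-J$. So the number of edges changes by $k-J-D_k$.

The sensible first approach to the Problem is to show that $F(G)\ge F(S)$ implies $e(G)\ge e(S)=\lfloor n^2/4\rfloor+q$ and then to quote Lovász–Simonovits. Here is where it breaks. The form $F_G(x)$ counts edges with weights, and $u$ is heavier than the rest: if all other weights are about $1$, equation (2) at $u$ reads $\frac n2y^{p-1}\approx m+q$, so with $c=2q/n$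
$$y\approx(1+c)^\sigma,$$
which is large when $p$ is close to $1$. With weight $1$ off $u$ and $y$ at $u$, the move changes $\frac12F$ by
$$y(k-J)-D_k .$$
The triangle count $(q-J)(m+k)$ must not exceed $qm$, which forces $J\ge(q-J)k/m\approx ck$. For $k=1$ we need $J\ge1$, there is no gain at $u$, and the move loses. For $k=2$, $J=1$, the triangle condition is $(q-1)(m+2)\le qm$, i.e. $2q\le m+2$; the gain is $y$, the loss is $4$ ($n$ odd) or $6$ ($n$ even), and $y$ is largest when $c$ is as large as allowed, $c\approx\frac12$. So the move should pay when $(3/2)^\sigma>4$, respectively $>6$. In this example with $n$ odd the number of edges changes by $2-1-4=-3$: the competitor has only $\lfloor n^2/4\rfloor+q-3$ edges, and no edge count can detect it.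

This bookkeeping is not a proof. It compares $F_G(z)$ and $F_S(z)$ at one convenient vector $z$, whereas $F(S)$ is a maximum, and nothing so far bounds $F(S)-F_S(z)$ by less than a constant, the size of the quantity being measured. The remedy is to start from the exact maximizer of $S$ and transport it to the competitor so that $p$-masses and the sums in (2) change by exactly known factors.

## 5. The competitor beats $S$ when $(3/2)^\sigma>4$: proof of Theorem 1

**Lemma 2 (maximizer of $S$).** Let $n\to\infty$ and $q/m\to\frac12$. Let $x$ be a maximizer for $S$, with value $x_1$ on the leaves, $x_0$ on the rest of $A$, $x_B$ on $B$ and $y$ at $u$. Put $X_A=qx_1+(a_0-q)x_0$, $X_B=mx_B$, $\ell=qx_1$, so that $\frac12F(S)=X_AX_B+y(X_B+\ell)$ and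
$$Lx_1^{p-1}=X_B+y,\quad Lx_0^{p-1}=X_B,\quad Lx_B^{p-1}=X_A+y,\quad Ly^{p-1}=X_B+\ell. \tag{8}$$
Then
$$x_0,x_1,x_B=1+O(\tfrac1n),\qquad X_A,X_B,L\sim m,\qquad\ell\sim\tfrac m2,\qquad y\to(3/2)^\sigma. \tag{9}$$

*Proof.* By (3), $L\ge n/3$ for large $n$, so all weights are at most $K$. Therefore $X_AX_B\ge\frac12F(S)-K n\ge\frac{n^2}4-O(n)$; as $X_A,X_B\le n$, both are of order exactly $n$. By (8), $x_1/x_0=(1+y/X_B)^\sigma=1+O(\frac1n)$. Hence $X_A=a_0x_0(1+O(\frac1n))$, and
$$\Big(\frac{x_B}{x_0}\Big)^{p-1}=\frac{X_A+y}{X_B}=\frac{a_0x_0}{mx_B}\big(1+O(\tfrac1n)\big)=\frac{x_0}{x_B}\big(1+O(\tfrac1n)\big).$$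
So $(x_B/x_0)^p=1+O(\frac1n)$. All weights other than $y=O(1)$ agree up to a factor $1+O(\frac1n)$, and $\sum x_v^p=n$ makes them $1+O(\frac1n)$. Then $X_A,X_B\sim m$, $\ell\sim\frac m2$, $L=X_B/x_0^{p-1}\sim m$, and $y^{p-1}=(X_B+\ell)/L\to\frac32$. $\square$

**Proof of Theorem 1.** *Triangles.* By (1), $(\frac m2-1)(m+2)=\frac{m^2}2-2=qm-2$ in the odd case, and $(q-1)(m+2)=qm+2q-m-2=qm-3$ in the even case, where $2q=m-1$.

*Transporting the maximizer.* In both cases $q=a_0/2$ and $G=H(a_0-2,m+2,q-1)$. Let $x$ be the maximizer of $S$ from Lemma 2. On $G$ use the vector with weight $\rho x_1$ on the $q-1$ leaves, $\rho x_0$ on the other $a_0-q-1$ vertices of the $A$-part, $\tau x_B$ on the $m+2$ vertices of the $B$-part, and $y$ at $u$, where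
$$\rho^p=\Big(1-\frac2{a_0}\Big)^{-1},\qquad\tau^p=\Big(1+\frac2m\Big)^{-1}.$$
Because $q=a_0-q=a_0/2$, we have $q-1=q(1-\frac2{a_0})$ and $a_0-q-1=(a_0-q)(1-\frac2{a_0})$: both classes of $A$ shrink by the same factor. So the $p$-mass of each class is unchanged, and the sums $X_A$, $\ell$, $X_B$ are multiplied exactly by $(1-\frac2{a_0})^{1/p'}$, $(1-\frac2{a_0})^{1/p'}$, $(1+\frac2m)^{1/p'}$. Further,
$$\Big(1-\frac2{a_0}\Big)\Big(1+\frac2m\Big)=1-\frac{4+2(m-a_0)}{a_0m}=1-\frac D{a_0m},\qquad D=4\ (n\text{ odd}),\quad D=6\ (n\text{ even}).$$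

*Result.* Hence
$$\tfrac12(F(G)-F(S))\ge y\Big[X_B\big((1+\tfrac2m)^{1/p'}-1\big)-\ell\big(1-(1-\tfrac2{a_0})^{1/p'}\big)\Big]-X_AX_B\Big[1-\big(1-\tfrac D{a_0m}\big)^{1/p'}\Big]. \tag{10}$$
By (9) the first bracket tends to $\frac2{p'}-\frac12\cdot\frac2{p'}=\frac1{p'}$ and the last term to $D/p'$. So the right side tends to $\frac{(3/2)^\sigma-D}{p'}$. This is positive if and only if $\sigma\ln(3/2)>\ln D$, i.e. $p<p_0$ for odd $n$ and $p<p_1$ for even $n$. $\blacksquare$

For example, $p=\frac54$ gives $\sigma=4$ and $(3/2)^4=5.0625>4$.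

## 6. The critical exponent: a third-order expansion at $p=p_0$

At $p=p_0$ we have $(3/2)^\sigma=4$ and the limit in (10) is $0$. Since $(3/2)^3=\frac{27}8<4$, we have $\sigma>3$; this is the only numerical fact that will matter.

**Proposition.** Let $p=p_0$, $m$ even, $n=2m+1$, $q=\frac m2+1$, $G=H(m-2,m+2,\frac m2)$. Then $t(G)=qm$, $G\not\cong S$, and $\lambda^{(p)}(G)>\lambda^{(p)}(S)$ for all large $m$.

So the equality characterization fails at $p_0$. By (1), $t(G)=\frac m2(m+2)=qm$, and $e(G)=m^2+\frac{3m}2-2\ne m^2+\frac{3m}2+1=e(S)$. It remains to compare $F$. Put $\varepsilon=1/m$.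

**Step 1: coordinates for the Rayleigh quotient.** The aim is to write $\log\big(F_H(x)/(\sum x^p)^{2/p}\big)$ for $H=H(m-k,m+k,\alpha)$ as a function of a few small parameters. Let $\theta=\alpha/(m-k)$. Take a positive vector that is constant on $N(u)\cap A$, on $A\setminus N(u)$ and on $B$, and scale it so that its $p$-mass on $A\cup B$ is $2m$. Let $P_A=m(1+\pi)$, $P_B=m(1-\pi)$, let $1+\eta$ be the ratio of the weight on $N(u)\cap A$ to that on $A\setminus N(u)$, and let $y$ be the weight of $u$. By Lemma 1,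
$$X_A=m(1+\pi)^{1/p}(1-k\varepsilon)^{1/p'}e^{-\chi(\theta,\eta)},\qquad X_B=m(1-\pi)^{1/p}(1+k\varepsilon)^{1/p'},\qquad\ell=\vartheta X_A,\quad\vartheta=\theta\,\frac{1+\eta}{1+\theta\eta}.$$
With $R=X_AX_B$ and $Y=m\frac{X_B+\ell}R=\frac m{X_A}+\vartheta\frac m{X_B}$ we have $\frac12F_H=R+y(X_B+\ell)=R(1+\varepsilon yY)$, and the total $p$-mass is $2m(1+\frac\varepsilon2y^p)$. So, up to an additive constant depending only on $m,p$, the log of the Rayleigh quotient is
$$\log R+\varepsilon h(\varepsilon,y,Y),\qquad h(\varepsilon,y,Y)=\frac1\varepsilon\Big[\log(1+\varepsilon yY)-\frac2p\log\big(1+\tfrac\varepsilon2y^p\big)\Big]. \tag{11}$$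

**Step 2: optimizing $y$.** The aim is to eliminate $y$. Expanding the logarithms, uniformly for $0\le y\le5$ and $Y$ near $\frac32$,
$$h=\Big(yY-\frac{y^p}p\Big)+\varepsilon\Big(-\frac{y^2Y^2}2+\frac{y^{2p}}{4p}\Big)+O(\varepsilon^2),$$
and $h$ extends smoothly to $\varepsilon=0$ for $y>0$. The leading term has $y$-derivative $Y-y^{p-1}$, so on $[0,5]$ its unique maximum is at $y=Y^\sigma$, which is near $4<5$, and its second derivative $-(p-1)y^{p-2}$ is negative there. By the implicit function theorem $\partial_yh=0$ has a smooth solution $y(\varepsilon,Y)$ with $y(0,Y)=Y^\sigma$. For small $\varepsilon$, uniform convergence places all maximizers over $[0,5]$ near $Y^\sigma$, where $h$ is strictly concave in $y$; so the maximum is attained at $y(\varepsilon,Y)$ and is smooth: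
$$g(\varepsilon,Y):=\max_{0\le y\le5}h=g_1(Y)+\varepsilon g_2(Y)+\varepsilon^2g_3(\varepsilon,Y),\qquad g_1=\frac{Y^{p'}}{p'},\quad g_2=-\frac{2-1/p}4\,Y^{2p'}, \tag{12}$$
with $g_3$ smooth. Here $g_1$ is the leading term at $y=Y^\sigma$ (note $y^p=Y^{p'}$), and $g_2=\partial_\varepsilon g(0,Y)$ is the second term at the same $y$, since $\partial_yh=0$ there.

**Step 3: the maximizer of $S$.** Here $k=0$ and $\theta_0=\frac qm=\frac12+\varepsilon$. Lemma 2 applies. Rescaling the maximizer to $p$-mass $2m$ on $A\cup B$ multiplies it by $s$ with $s^p=\frac{2m}{n-y^p}=1+O(\varepsilon)$, so still all weights off $u$ are $1+O(\varepsilon)$ and $y\to4$. By (8), $\eta=(1+y/X_B)^\sigma-1=4\sigma\varepsilon+o(\varepsilon)$ (with unscaled $y,X_B$; $\eta$ does not depend on scale). To find $\pi$, multiply (2) by $x_v$ and sum over $A$ and over $B$: $LP_A=X_AX_B+y\ell$ and $LP_B=X_AX_B+yX_B$, so $L(P_A-P_B)=y(\ell-X_B)$ and $P_A-P_B\to4(\frac12-1)=-2$. The rescaling changes this by a factor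 tending to $1$, so $2m\pi\to-2$, i.e. $\pi=-\varepsilon+o(\varepsilon)$.

**Step 4: the difference of log-quotients.** For $G$, where $k=2$, use the same $\pi,\eta$ and the best $y\in[0,5]$; mark its quantities by a prime. Here $\theta_1=\frac{m/2}{m-2}=\frac12+\frac\varepsilon{1-2\varepsilon}$, so $\theta_1-\theta_0=2\varepsilon^2+O(\varepsilon^3)$. By (6), $\chi(\theta_1,\eta)-\chi(\theta_0,\eta)=O(\eta^2\varepsilon^2)=O(\varepsilon^4)$, so
$$\log R'-\log R=\tfrac1{p'}\log(1-4\varepsilon^2)+O(\varepsilon^4)=-\tfrac4{p'}\varepsilon^2+O(\varepsilon^4).$$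
The log-quotient of $S$ at its maximizer is at most $\log R+\varepsilon g(\varepsilon,Y)$. Since $Y'-Y=O(\varepsilon)$ (shown next), the $g_3$ terms contribute $\varepsilon^3O(\varepsilon)$. Hence the log-quotient of $G$ minus that of $S$ is at least
$$-\tfrac4{p'}\varepsilon^2+\varepsilon[g_1(Y')-g_1(Y)]+\varepsilon^2[g_2(Y')-g_2(Y)]+O(\varepsilon^4). \tag{13}$$

**Step 5: expanding $Y$ and $Y'$.** For $S$: $\frac m{X_A}=(1+\pi)^{-1/p}e^{\chi}=1+\frac\varepsilon p+o(\varepsilon)$ and $\frac m{X_B}=1-\frac\varepsilon p+o(\varepsilon)$. Since $\partial_\eta\vartheta=\theta(1-\theta)=\frac14+O(\varepsilon)$ at $\eta=0$, $\vartheta_0=\frac12+\varepsilon+\frac14\cdot4\sigma\varepsilon+o(\varepsilon)=\frac12+(1+\sigma)\varepsilon+o(\varepsilon)$. Hence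
$$Y=1+\tfrac\varepsilon p+\big(\tfrac12+(1+\sigma)\varepsilon\big)\big(1-\tfrac\varepsilon p\big)+o(\varepsilon)=\tfrac32+\varepsilon\Big(1+\sigma+\frac1{2p}\Big)+o(\varepsilon).$$
For $G$: $\frac m{X_A'}=\frac m{X_A}(1-2\varepsilon)^{-1/p'}(1+O(\varepsilon^4))$, $\frac m{X_B'}=\frac m{X_B}(1+2\varepsilon)^{-1/p'}$, $\vartheta_1-\vartheta_0=2\varepsilon^2+o(\varepsilon^2)$, and
$$(1\mp2\varepsilon)^{-1/p'}-1=\pm\frac{2\varepsilon}{p'}\Big(1\pm\varepsilon\big(1+\tfrac1{p'}\big)\Big)+O(\varepsilon^3).$$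
Therefore
$$Y'-Y=\frac{2\varepsilon}{p'}\Big[\big(1+\tfrac\varepsilon p\big)\big(1+\varepsilon(1+\tfrac1{p'})\big)-\big(\tfrac12+(1+\sigma)\varepsilon\big)\big(1-\tfrac\varepsilon p\big)\big(1-\varepsilon(1+\tfrac1{p'})\big)\Big]+2\varepsilon^2+o(\varepsilon^2).$$
As $\frac1p+\frac1{p'}=1$, the first product is $1+2\varepsilon$ and the second is $\frac12+(1+\sigma)\varepsilon-\varepsilon=\frac12+\sigma\varepsilon$, up to $o(\varepsilon)$. So
$$Y'-Y=\frac\varepsilon{p'}+\varepsilon^2\Big[\frac2{p'}(2-\sigma)+2\Big]+o(\varepsilon^2). \tag{14}$$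

**Step 6: collecting terms.** Taylor's formula gives $p'[g_1(Y')-g_1(Y)]=p'Y^\sigma(Y'-Y)+\frac{p'\sigma}2Y^{\sigma-1}(Y'-Y)^2+O(\varepsilon^3)$, where $Y^{\sigma-1}\to4\cdot\frac23=\frac83$ and $Y^\sigma=4+\frac{8\sigma}3\varepsilon(1+\sigma+\frac1{2p})+o(\varepsilon)$. With $p'=\sigma+1$, the first summand is
$$4\varepsilon+\varepsilon^2\Big[8(2-\sigma)+8(\sigma+1)+\tfrac{8\sigma}3(1+\sigma)+\tfrac{4\sigma}{3p}\Big]+o(\varepsilon^2),$$
and the second is $\frac{4\sigma}{3p'}\varepsilon^2+o(\varepsilon^2)$. Since $\frac1p+\frac1{p'}=1$, the total is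
$$4\varepsilon+\varepsilon^2\big[24+4\sigma+\tfrac83\sigma^2\big]+o(\varepsilon^2).$$
Next, $(2-\frac1p)p'=2(\sigma+1)-\sigma=\sigma+2$ and $Y^{2p'-1}=Y^{2\sigma+1}\to16\cdot\frac32=24$, so
$$p'[g_2(Y')-g_2(Y)]=-\frac{\sigma+2}2\,Y^{2p'-1}\,p'(Y'-Y)+o(\varepsilon)=-12(\sigma+2)\varepsilon+o(\varepsilon).$$
Inserting in (13), the $\varepsilon^2$ terms cancel, and $p'$ times the difference is at least
$$\varepsilon^3\big[24+4\sigma+\tfrac83\sigma^2-12\sigma-24\big]+o(\varepsilon^3)=\tfrac{8\sigma}3(\sigma-3)\varepsilon^3+o(\varepsilon^3)>0$$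
for large $m$, because $\sigma>3$. $\blacksquare$

Theorem 1 and the Proposition are the negative parts of Theorem 2. The rest of the lecture proves the positive parts.

## 7. A hypothetical sequence of counterexamples is almost complete bipartite

Suppose a positive assertion in (a), (b) or (c) fails. Since $t(S)=qm$, there are $n\to\infty$, integers $1\le q<n/2$ and graphs $G\not\cong S$ with
$$F(G)\ge F(S),\qquad t(G)\le qm. \tag{15}$$
Pass to a subsequence on which the parity of $n$ is constant and $c:=2q/n\to c^*\in[0,1]$. If (c) fails for $p$, we apply its failure with $\delta=\frac1s$, $n_0=s$, $s\to\infty$, and get $c^*=0$. If (a) or (b) fails, then since $p_1<p_0$ we have $p>p_0$ in case of odd $n$ and $p>p_1$ in case of even $n$; equivalently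
$$(3/2)^\sigma<4\ (n\text{ odd}),\qquad(3/2)^\sigma<6\ (n\text{ even}). \tag{16}$$
So it suffices to derive a contradiction in two situations: $c^*=0$ with any $p>1$ (Sections 8 and 12), and $c^*>0$ under (16) (Sections 8–11). All $O,o$ refer to this sequence, uniformly over vertices and edges; we pass to subsequences freely. $x$ is a maximizer for $G$. By (15) and (3), $F(G)\ge\frac{n^2}2-1$, so $L\ge n/3$ and (4) holds eventually.

The plan is to work at three scales of $F$: order $n^2$ gives the bipartition, order $n$ isolates at most one exceptional vertex, and order $1$ leaves an inequality between integers. (When $c^*=0$ a part of order $1/n$ is needed too, as Section 4 predicts.)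

For a bipartition $V=A\cup B$ let $I$ be the set of edges inside $A$ or inside $B$, $M$ the set of missing $A$–$B$ pairs, $d_v,m_v$ the degrees of $v$ in $I,M$, and $\mathrm{dev}_v=d_v+m_v$. Put $X_A=\sum_Ax_v$, $P_A=\sum_Ax_v^p$; $\Sigma_I=\sum_{vw\in I}x_vx_w$, similarly $\Sigma_M$, and $\Sigma_{I_A},\Sigma_{I_B}$ for the edges of $I$ inside $A$, inside $B$. For instance, for $S$ with its natural partition, $I$ is the star, $M=\emptyset$, and $\mathrm{dev}_u=q$. Always
$$\tfrac12F(G)=X_AX_B-\Sigma_M+\Sigma_I .$$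

**Step 1 (stability).** *Purpose: to find the bipartition. Claim: $G$ has a bipartition with $|I|+|M|=O(n)$ and $|A|-|B|=O(\sqrt n)$, in which every vertex has at most as many neighbors in its own part as in the other part.*

First, $G$ has almost $n^2/4$ edges. Let $w_v=x_v^p/n$, so $\sum w_v=1$ and $w_v\le K^p/n$. Let $D_v=\sum_{z\sim v}w_z$, let $d_2=\sum_vw_vD_v$, and let $d_3$ be the sum of $w_vw_zw_{z'}$ over ordered triangles. For an edge $vz$ the common neighbors have total weight at least $D_v+D_z-1$. Summing $w_vw_z(D_v+D_z-1)$ over ordered adjacent pairs,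
$$d_3\ge2\sum_vw_vD_v^2-d_2\ge2d_2^2-d_2=d_2(2d_2-1),$$
by Jensen. On the other hand $d_3\le6t(G)K^{3p}/n^3=O(1/n)$, as $t(G)\le qm\le n^2/4$. If $d_2>\frac12$ this gives $2d_2-1\le2d_3=O(\frac1n)$; so $d_2\le\frac12+O(\frac1n)$ in any case. By Hölder over ordered adjacent pairs,
$$\tfrac{n^2}2-1\le F(G)\le(2e(G))^{1/p'}\Big(\sum_{(v,z):\,v\sim z}x_v^px_z^p\Big)^{1/p}=(2e(G))^{1/p'}n^{2/p}d_2^{1/p}.$$
Hence $(2e)^{1/p'}\ge n^{2/p'}2^{-1/p'}(1-O(\frac1n))$, that is, $e=e(G)\ge\frac{n^2}4-O(n)$.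

Second, we find a good edge. For an edge $vz$ let $\zeta(vz)$ be the number of vertices adjacent to neither end. Counting $N(v)\cup N(z)$, the number of common neighbors is $d(v)+d(z)-n+\zeta(vz)$. Sum over edges: $3t=\sum d(v)^2-ne+\sum_E\zeta$, so
$$\sum_E\zeta\le3t+ne-\frac{4e^2}n=3t+e\Big(n-\frac{4e}n\Big)=O(n^2).$$
Write $e(N(v))$ for the number of edges inside $N(v)$, which is the number of triangles at $v$. Then $\sum_{vz\in E}(e(N(v))+e(N(z)))=\sum_vd(v)e(N(v))\le n\cdot3t=O(n^3)$. As there are at least $\frac{n^2}4-O(n)$ edges, the average over edges of $\zeta(vz)+\frac1n(e(N(v))+e(N(z)))$ is $O(1)$. So some edge $vz$ has $\zeta(vz)=O(1)$ and $e(N(v))+e(N(z))=O(n)$.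

Third, consider the partition into $N(z)\setminus N(v)$ and its complement, which is $N(v)$ together with the $\zeta(vz)$ vertices adjacent to neither end. Its internal edges lie in $N(z)$, or in $N(v)$, or meet one of $O(1)$ vertices: $O(n)$ in all. Now take a partition minimizing $|I|$. Then $|I|=O(n)$, and no vertex has more internal than cross neighbors, since moving it would decrease $|I|$. Finally $|A||B|\ge e-|I|\ge\frac{n^2}4-O(n)$, so $(|A|-|B|)^2=n^2-4|A||B|=O(n)$, and $|M|=|A||B|-(e-|I|)=O(n)$. $\square$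

**Step 2 (basic estimates).** *Purpose: to turn the bipartition into information on weights; it will be used for $G$ and for an auxiliary graph. Claim: let $G'$ be a sequence of $n$-vertex graphs with $F(G')\ge\frac{n^2}2-O(n)$ and bipartitions with $|I|+|M|=O(n)$, $|A|-|B|=O(\sqrt n)$, and let $x$ be a maximizer for $G'$. Then $x_v=O(1)$,*
$$L(P_A-P_B)=2\Sigma_{I_A}-2\Sigma_{I_B},\qquad P_A,P_B=\tfrac n2+O(1),\qquad X_A,X_B,L=\tfrac n2+O(\sqrt n); \tag{17}$$
*there is $\varepsilon_0>0$ such that $x_v=1+O(n^{-1/2}+\mathrm{dev}_v/n)$ whenever $\mathrm{dev}_v\le\varepsilon_0n$; also $\sum_v|x_v-1|=O(\sqrt n)$ and $x_v^{p-1}=\frac{2d(v)}n+O(n^{-1/2})$ for all $v$, where $d(v)$ is the degree.*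

Proof. $L\ge n/3$ eventually, so $x_v\le K$ by (4). Multiply (2) by $x_v$ and sum over $A$: $LP_A=X_AX_B-\Sigma_M+2\Sigma_{I_A}$, and likewise for $B$. Subtracting gives the identity. Its right side is $O(n)$, $L\ge n/3$ and $P_A+P_B=n$, so $P_A,P_B=\frac n2+O(1)$. By Hölder, $X_A\le|A|^{1/p'}P_A^{1/p}\le\frac n2+O(\sqrt n)$, and the same for $B$. Since $X_AX_B=\frac12F+\Sigma_M-\Sigma_I\ge\frac{n^2}4-O(n)$, both sums are also at least $\frac n2-O(\sqrt n)$, and $L=\frac2n(X_AX_B+O(n))=\frac n2+O(\sqrt n)$. For $v\in A$, (2) reads $x_v^{p-1}=(X_B+O(\mathrm{dev}_v))/L=1+O(n^{-1/2}+\mathrm{dev}_v/n)$; if $\mathrm{dev}_v\le\varepsilon_0n$ with $\varepsilon_0$ small, the right side stays in a compact subset of $(0,\infty)$ and taking the power $\sigma$ gives the claim. As $\sum_v\mathrm{dev}_v=2(|I|+|M|)=O(n)$, only $O(1)$ vertices have $\mathrm{dev}_v>\varepsilon_0n$, so $\sum_v|x_v-1|=O(1)+O(\sqrt n)+O(1)=O(\sqrt n)$. Then (2) gives $Lx_v^{p-1}=d(v)+O(\sqrt n)$, the last claim.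 $\square$

From now on $A,B$ is the partition of $G$ from Step 1.

## 8. Order $n$: a convex function concentrates the surplus on one vertex

**Step 3 (leading order).** *Purpose: to show that at most one vertex has a linear number of deviations, and that then it looks like the center of the star.*

Let $f(\tau)=\frac{(1+\tau)^{p'}-1}{p'}$. It is strictly convex on $[0,\infty)$ with $f(0)=0$, $f'(0)=1$; hence $f(\tau)/\tau$ is strictly increasing with limit $1$ at $0$.

*Lower bound for $S$.* Use $y=(1+c)^\sigma$ at $u$ and a constant $s$ elsewhere, $s^p=\frac{n-y^p}{n-1}$. Then $s^2=1+\frac2p\cdot\frac{1-y^p}n+O(n^{-2})$ and $a_0m=\frac{n^2}4-\frac n2+O(1)$, so $\frac12F_S=s^2a_0m+ys(m+q)$ gives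
$$\tfrac12F(S)\ge\tfrac{n^2}4+\tfrac n2\Big[y(1+c)-\tfrac{y^p}p-\tfrac1{p'}\Big]-O(1)=\tfrac{n^2}4+\tfrac n2f(c)-O(1), \tag{18}$$
because $-1+\frac1p=-\frac1{p'}$ and $y(1+c)-\frac{y^p}p=\frac{(1+c)^{p'}}{p'}$ for $y=(1+c)^\sigma$.

*Upper bound for $G$.* Fix a small $\varepsilon\in(0,\varepsilon_0]$ and let $W=\{v:\mathrm{dev}_v\ge\varepsilon n\}$; then $|W|=O(1/\varepsilon)$. Let $i_W,\mu_W$ be the numbers of pairs of $I$, $M$ with both ends outside $W$, and $\iota=\frac{2i_W}n$, $\nu=\frac{2\mu_W}n$. For a vertex $w$ let $a_w,b_w$ be $\frac2n$ times the number of its neighbors in $A$, in $B$, and put $s_w=a_w+b_w$, $\tau_w=a_wb_w$. Split the edges of $G$. Outside $W$, Hölder gives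
$$X_{A\setminus W}X_{B\setminus W}\le\big(|A\setminus W||B\setminus W|\big)^{1/p'}\big(P_{A\setminus W}P_{B\setminus W}\big)^{1/p}\le\tfrac14(n-|W|)^{2/p'}\Big(n-\sum_Wx_w^p\Big)^{2/p},$$
and $x_v=1+O(\varepsilon)$ for large $n$, so the pairs of $I$ and $M$ contribute at most $(1+O(\varepsilon))i_W-(1-O(\varepsilon))\mu_W$. The edges between $w\in W$ and the rest contribute at most $x_w(d(w)+O(\sqrt n))=\frac n2s_wx_w+O(\sqrt n)$ by Step 2, and edges inside $W$ contribute $O_\varepsilon(1)$. Expanding the product, $\frac14(n-|W|)^{2/p'}(n-\sum_Wx_w^p)^{2/p}=\frac{n^2}4-\frac n2\sum_W\big(\frac1{p'}+\frac{x_w^p}p\big)+O_\varepsilon(1)$. With Young's inequality $sx-\frac{x^p}p\le\frac{s^{p'}}{p'}$ and (18), $F(G)\ge F(S)$ yields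
$$f(c)\le\sum_W\frac{s_w^{p'}-1}{p'}+(1+O(\varepsilon))\iota-(1-O(\varepsilon))\nu+o(1). \tag{19}$$

*Triangles.* For $w\in W$ there are at least $(\frac n2a_w-|W|)(\frac n2b_w-|W|)-|M|$ triangles $w,v,v'$ with $v\in A\setminus W$, $v'\in B\setminus W$. An edge of $I$ outside $W$ has at least $\frac n2-O(\sqrt n)-|W|-2\varepsilon n$ common neighbors in the opposite part outside $W$. All these triangles are distinct: the first kind has exactly one vertex in $W$, the second none and exactly one internal edge. As $t(G)\le qm\le\frac{n^2}4c$ and $i_W=O(n)$,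
$$\sum_W\tau_w+(1-4\varepsilon)\iota\le c+o(1). \tag{20}$$
Since $a_w,b_w\le1+o(1)$, we have $(1-a_w)(1-b_w)\ge-o(1)$, i.e. $s_w\le1+\tau_w+o(1)$, so $\frac{s_w^{p'}-1}{p'}\le f(\tau_w)+o(1)$.

*The case $c^*=0$.* For fixed $\varepsilon$, (20) gives $\tau_w=o(1)$ and $\iota=o(1)$. The terms $\frac{s_w^{p'}-1}{p'}$ are at most $o(1)$, boundedly many, and $f(c)\ge0$; so (19) forces each of them to be $\ge-o(1)$ and $\nu=o(1)$. Thus $s_w=a_w+b_w=1+o(1)$ and $a_wb_w=o(1)$: one of $a_w,b_w$ is $o(1)$, the other $1+o(1)$. Internal degrees do not exceed cross degrees, so the small one is the internal one, and $\mathrm{dev}_w=o(n)$, contradicting $w\in W$ for large $n$. So $W=\emptyset$ eventually, for each fixed $\varepsilon$, and then $i_W=|I|$, $\mu_W=|M|$: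
$$c^*=0:\qquad\max_v\mathrm{dev}_v=o(n),\quad|I|,|M|=o(n),\quad x_v=1+o(1)\ \text{for all }v. \tag{21}$$

*The case $c^*>0$.* Let $u$ be a vertex for which $a_ub_u$ is largest. We claim that there is $\omega(\varepsilon)\to0$ as $\varepsilon\to0$ such that for each small fixed $\varepsilon$ and all large $n$: $\mathrm{dev}_w\le\omega(\varepsilon)n$ for all $w\ne u$, $|a_ub_u-c^*|\le\omega(\varepsilon)$, and $(1-a_u)(1-b_u)\le\omega(\varepsilon)$. It suffices to prove such bounds in the limit along subsequences on which $|W|$ is constant and $\iota,\nu$ and all $a_w,b_w$ ($w\in W$) converge (then double the bound and add $\varepsilon$). We write the same letters for the limits, and $\omega(\varepsilon)$ for quantities tending to $0$ with $\varepsilon$, possibly different at each occurrence. In the limit $a_w,b_w\le1$, and the deficits $f(\tau_w)-\frac{s_w^{p'}-1}{p'}$ are nonnegative. By (20), $\iota=O(1)$ and $\sum\tau_w+\iota\le c^*+O(\varepsilon)$. Let $\tau_{\max}=\max_W\tau_w\le1$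 and let $\phi(\tau)=f(\tau)/\tau$, $\phi(0)=1$. Since $f(\tau_w)\le\phi(\tau_{\max})\tau_w$ and $\phi\ge1$,
$$f(c^*)\le\sum_Wf(\tau_w)+\iota+O(\varepsilon)\le\phi(\tau_{\max})\Big(\sum_W\tau_w+\iota\Big)+O(\varepsilon)\le\phi(\tau_{\max})\,c^*+O(\varepsilon).$$
So $\phi(c^*)\le\phi(\tau_{\max})+O(\varepsilon)$, and as $\phi$ is continuous and strictly increasing, $\tau_{\max}\ge c^*-\omega(\varepsilon)$. Let $u'\in W$ attain $\tau_{\max}$. By (20), $\tau_{\max}\le c^*+O(\varepsilon)$ and $\sum_{w\ne u'}\tau_w+\iota\le\omega(\varepsilon)$. Moreover $\sum f(\tau_w)+\iota\le\phi(\tau_{\max})(c^*+O(\varepsilon))\le f(c^*)+\omega(\varepsilon)$, so (19) shows that every deficit is at most $\omega(\varepsilon)$.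

For $w\in W$, $w\ne u'$: $\tau_w\le\omega(\varepsilon)$, and the small deficit gives $s_w\ge1-\omega(\varepsilon)$. The internal one of $a_w,b_w$ is the smaller, so its square is at most $\tau_w$; hence it is at most $\omega(\varepsilon)$, the other is at least $1-\omega(\varepsilon)$, and $\mathrm{dev}_w\le\omega(\varepsilon)n$. Vertices outside $W$ have $\mathrm{dev}<\varepsilon n$ and product $a_vb_v\le3\varepsilon$ for large $n$. Hence for small $\varepsilon$ the vertex $u'$ is the unique maximizer of $a_vb_v$, i.e. $u'=u$. For $u$ itself the small deficit gives $s_u\ge1+\tau_u-\omega(\varepsilon)$, i.e. $(1-a_u)(1-b_u)\le\omega(\varepsilon)$. This proves the claim. Since $\varepsilon$ was arbitrary and $u$ does not depend on it, $a_ub_u\to c^*$, $(1-a_u)(1-b_u)\to0$ (with $a_u,b_u\le1+o(1)$), and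
$$c^*>0:\qquad\mathrm{dev}_w=o(n)\ \text{uniformly over }w\ne u,\qquad\{a_u,b_u\}=\{1+o(1),\,c^*+o(1)\}. \tag{22}$$

## 9. Order $1$: transporting the maximizer with one distinguished vertex

In this section let $u\in V$ be any vertex and $V\setminus\{u\}=A\sqcup B$ a partition of the rest. Let $I',M'$ be the internal edges and the missing $A$–$B$ pairs *avoiding* $u$, $i'=|I'|$, $\mu'=|M'|$, and $\Delta'$ the maximum degree of $I'$. Write
$$|A|=a=a_0-k,\quad|B|=b=m+k,\quad|N(u)\cap A|=\alpha=q-j,\quad|N(u)\cap B|=\beta=b-r,\quad J=j+r .$$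
For $H(a_0-k,m+k,q-J)$ itself, $r=0$, $j=J$ and $i'=\mu'=0$. By (7), $a_0m-ab=D_k$. Assume
$$k=O(\sqrt n),\qquad j,r=o(n),\qquad i'+\mu'=O(n). \tag{23}$$

**Step 4 (comparison).** *Purpose: to make the bookkeeping of Section 4 exact to within $o(1+k^2)$. Claim: under (15) and (23) there is $w_u=\big(\frac{2(\alpha+\beta)}n\big)^\sigma\big(1+O(\frac{1+|k|}n)\big)$ with*
$$0\ \ge\ \frac{D_k}{p'}+w_u\Big[J-\frac{ck}p-\frac k{p'}\Big]-\Sigma_{I'}+\Sigma_{M'}-o(1+k^2), \tag{24}$$
*where $\Sigma_{I'},\Sigma_{M'}$ are formed with a maximizer $x$ of $G$.*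

*The cleaned graph.* Let $\hat H$ be $G$ with $I'$ deleted and $M'$ added: complete bipartite between $A$ and $B$, plus $u$. Then
$$F(G)=F_{\hat H}(x)+2\Sigma_{I'}-2\Sigma_{M'}\le F(\hat H)+2\Sigma_{I'}-2\Sigma_{M'} .$$
As $x=O(1)$, $F(\hat H)\ge\frac{n^2}2-O(n)$. With the partition $(A\cup\{u\},B)$, $\hat H$ has $\alpha\le n$ internal edges, $r\le n$ missing pairs, and part sizes differing by $O(\sqrt n)$. So Step 2 applies to $\hat H$.

*Its maximizer.* Let $\hat x$ be a maximizer of $\hat H$, $\hat y=\hat x_u$, $\hat L=F(\hat H)/n$; $\hat X_A,\hat P_A$ refer to $A\not\ni u$. By (2), $\hat x$ takes values $\hat x_{A1}$ on $A\cap N(u)$ and $\hat x_{A0}$ on $A\setminus N(u)$ with $\hat L\hat x_{A1}^{p-1}=\hat X_B+\hat y$, $\hat L\hat x_{A0}^{p-1}=\hat X_B$, and similarly $\hat x_{B1},\hat x_{B0}$ with $\hat X_A$ in place of $\hat X_B$; for an empty class these equations define the value. So $\hat x_{A1}=(1+\eta)\hat x_{A0}$ with $\eta=(1+\hat y/\hat X_B)^\sigma-1=O(\frac1n)$,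 and likewise in $B$. Multiplying (2) by $\hat x_v$ and summing over $A$ and over $B$, $\hat L(\hat P_A-\hat P_B)=\hat y(\alpha\hat x_{A1}-\beta\hat x_{B1})=O(n)$; as $\hat P_A+\hat P_B=n-\hat y^p$, we get $\hat P_A,\hat P_B=\frac n2+O(1)$. By Lemma 1,
$$\hat X_A=a^{1/p'}\hat P_A^{1/p}(1+O(n^{-2}))=\tfrac n2+O(1+|k|),$$
the same for $B$, and, since $ab=a_0m-D_k=\frac{n^2}4+O(n)$, $\hat X_A\hat X_B=(ab)^{1/p'}(\frac n2)^{2/p}(1+O(\frac1n))=\frac{n^2}4+O(n)$. Hence $\hat L=\frac2n(\hat X_A\hat X_B+O(n))=\frac n2+O(1)$, and $\hat x_v=1+O(\frac{1+|k|}n)$ for all $v\ne u$ and for all four class values. From $\hat L\hat y^{p-1}=\alpha\hat x_{A1}+\beta\hat x_{B1}$ it follows that $\hat y=\big(\frac{2(\alpha+\beta)}n\big)^\sigma(1+O(\frac{1+|k|}n))$ (note $\alpha+\beta\ge\beta\ge\frac n2-o(n)$), and $w_u:=\hat y\hat x_{A1}$ has the asserted form.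

*Transport to $S$.* On $S=H(a_0,m,q)$ take $z$: weight $\rho_A\hat x_{A1}$ on the $q$ leaves, $\rho_A\hat x_{A0}$ on the other $a_0-q$ vertices of its $A$-part, $\rho_B\hat x_{B1}$ on all $m$ vertices of its $B$-part, and $\hat y$ at the center, with $\rho_A,\rho_B$ chosen so that the two part masses are again $\hat P_A,\hat P_B$. Then $z$ has $p$-mass $n$. By (5), the log of the factor by which the $A$-sum changes is
$$\tfrac1{p'}\log\tfrac{a_0}a+\chi\big(\tfrac\alpha a,\eta\big)-\chi\big(\tfrac q{a_0},\eta\big)=\tfrac1{p'}\log\tfrac{a_0}a+o(n^{-2}),$$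
because $\partial_\theta\chi=O(n^{-2})$ and $\frac\alpha a-\frac q{a_0}=o(1)$. For $B$ the fraction of vertices of the first class changes from $\frac\beta b=1-o(1)$ to $1$, so the log is $\frac1{p'}\log\frac mb+o(n^{-2})$. With $\kappa=(1+\eta)^p-1=O(\frac1n)$, equality of masses reads $a(1+\frac\alpha a\kappa)=\rho_A^pa_0(1+\frac q{a_0}\kappa)$. Thus $\rho_A=(\frac a{a_0})^{1/p}(1+o(\frac1n))$, and similarly $\rho_B=(\frac bm)^{1/p}(1+o(\frac1n))$. Since $\frac q{a_0}=c+O(\frac1n)$ and $\frac{k^2}n=O(|k|n^{-1/2})$,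
$$q\rho_A-\alpha=q\Big(\big(1-\tfrac k{a_0}\big)^{1/p}-1\Big)+j+o(1)=j-\tfrac{ck}p+o(1+|k|),$$
$$m\rho_B-\beta=m\big(1+\tfrac km\big)^{1/p}-m-k+r+o(1)=r-\tfrac k{p'}+o(1+|k|).$$

*The difference.* Therefore
$$\tfrac12(F_S(z)-F(\hat H))=\hat X_A\hat X_B\Big[\Big(\frac{a_0m}{ab}\Big)^{1/p'}(1+o(n^{-2}))-1\Big]+\hat y\big[\hat x_{A1}(q\rho_A-\alpha)+\hat x_{B1}(m\rho_B-\beta)\big].$$
In the first term $\frac{a_0m}{ab}=1+\frac{D_k}{ab}$ with $D_k=O(n)$ and $\frac{\hat X_A\hat X_B}{ab}=1+O(\frac1n)$, so it equals $\frac{D_k}{p'}+O(\frac{|D_k|}n)+O(\frac{D_k^2}{n^2})+o(1)=\frac{D_k}{p'}+o(1+k^2)$. In the second, replacing $\hat x_{B1}$ by $\hat x_{A1}$ costs $O(\frac{1+|k|}n)(|r|+|k|+o(1+|k|))=o(1+|k|)$ since $r=o(n)$. So the whole right side is $\Gamma:=\frac{D_k}{p'}+w_u\big[J-\frac{ck}p-\frac k{p'}\big]+o(1+k^2)$. Finally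
$$F(S)\le F(G)\le F(\hat H)+2\Sigma_{I'}-2\Sigma_{M'}=F_S(z)-2\Gamma+2\Sigma_{I'}-2\Sigma_{M'}\le F(S)-2\Gamma+2\Sigma_{I'}-2\Sigma_{M'},$$
which is (24). $\square$

**Step 5 (triangles).** *Purpose: a lower bound on $J$ from $t(G)\le qm$.* There are at least $\alpha\beta-\mu'$ triangles formed by $u$, a neighbor in $A$ and a neighbor in $B$. An edge $vv'$ of $I'$ has in the opposite part at least $\min(a,b)-m_v'-m_{v'}'$ common neighbors, where $m'_v$ is the degree in $M'$, and $\min(a,b)\ge m-1-|k|$. Also $\sum_{vv'\in I'}(m_v'+m_{v'}')=\sum_vd'_vm'_v\le2\mu'\Delta'$, with $d'_v$ the degree in $I'$. The triangles counted are distinct (the first kind contains $u$; the second does not and has exactly one edge in $I'$). So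
$$qm\ge t(G)\ge\alpha\beta-\mu'+i'(m-1-|k|)-2\mu'\Delta',\qquad\alpha\beta-qm=-Jm+r(m-\alpha)+\alpha k. \tag{25}$$
The identity holds because both sides equal $-jm-r\alpha+\alpha k$: indeed $\alpha\beta=\alpha(m+k-r)$ and $\alpha m-qm=-jm$. Hence, if $r(m-\alpha)\ge0$,
$$J\ge\frac\alpha mk+i'-\frac{i'}m(1+|k|)-\frac{\mu'}m(1+2\Delta'). \tag{26}$$

## 10. Linear $q$: reduction to an integer inequality

Let $c^*>0$ and assume (16). Take $u$ from (22) and delete it from its part; call the remaining parts $A,B$, named so that $u$ is adjacent to almost all of $B$: $r=o(n)$ and $\alpha=c^*\frac n2+o(n)=q+o(n)$. If $c^*=1$ both namings qualify, and we choose the one with $b\ge a$; then $2k\ge a_0-m\ge-1$, so $k\ge0$. Now (23) holds by Step 1, $\Delta'=o(n)$, $x_v=1+o(1)$ for $v\ne u$ by Step 2 and (22), and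
$$w_u\to y^*:=(1+c^*)^\sigma>1 .$$
If $c^*<1$ then $\alpha<m$ eventually; if $c^*=1$ then $\alpha\le a\le a_0\le m$. So $r(m-\alpha)\ge0$, and (26) gives $J\ge ck+i'-o(1+|k|+i'+\mu')$.

**Step 6 (boundedness).** *Purpose: to make all parameters constant.* Insert this bound on $J$ in (24). Since $ck-\frac{ck}p-\frac k{p'}=-\frac{(1-c)k}{p'}$ and $\Sigma_{I'}=(1+o(1))i'$, $\Sigma_{M'}=(1+o(1))\mu'$,
$$0\ge\tfrac1{p'}\big(D_k-y^*(1-c^*)k\big)+(y^*-1)i'+\mu'-o(1+k^2+i'+\mu'). \tag{27}$$
As $D_k\ge k^2-|k|$ and $y^*>1$, the numbers $k,i',\mu'$ are bounded. Then $J$ is bounded above by (24) and below by (26). Pass to a subsequence on which all four are constant, and put $J_0=J-i'\in\mathbb Z$. In the limit (26) gives $J_0\ge c^*k$, and (24) gives $0\ge\frac{D_k}{p'}+y^*[J_0+i'-\frac{c^*k}p-\frac k{p'}]-i'+\mu'$. With $\frac{p'}p=p'-1$ this is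
$$0\ge\tfrac1{p'}E+(y^*-1)i'+\mu',\qquad E:=D_k-y^*(1-c^*)k+p'y^*(J_0-c^*k). \tag{28}$$

**Step 7 (the integer inequality).** *Purpose: to show that only $k=0$ is possible. Claim: $E>0$ if $k\ne0$.*

If $k<0$, then $c^*<1$ by the choice of naming, $D_k\ge0$ (as $k^2\geq 0$ and $k(k+1)\ge0$ for negative integers), $-y^*(1-c^*)k>0$, and $J_0-c^*k\ge0$. So $E>0$.

Let $k\ge1$. $E$ increases with the integer $J_0\ge c^*k$, so we may take $J_0=\lceil c^*k\rceil\in\{1,\dots,k\}$. If $J_0=k$, then $E=D_k+y^*(1-c^*)k(p'-1)>0$. Let $1\le J_0<k$, so $k\ge2$. Write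
$$E=D_k+(1+c^*)^\sigma\big[p'J_0-k-c^*k(p'-1)\big].$$
The bracket decreases in $c^*\le\frac{J_0}k$, and at $c^*=\frac{J_0}k$ its value is $-(k-J_0)$. If it is $\ge0$, then $E\ge D_k>0$. Otherwise it lies in $[-(k-J_0),0)$, and $E\ge D_k-(1+\frac{J_0}k)^\sigma(k-J_0)$. With $s=\frac{J_0}k$, dividing by $k$, we need
$$(1+s)^\sigma(1-s)<k\ (n\text{ odd}),\qquad(1+s)^\sigma(1-s)<k+1\ (n\text{ even}).$$
For $k=2$ we have $s=\frac12$, and the requirement is $\frac12(3/2)^\sigma<2$, respectively $<3$: exactly (16). For $k\ge3$ and $n$ odd, $\sigma<4$ because $1.5^4>5>4$; the maximum of $(1+s)^4(1-s)$ on $[0,1]$ is at $s=\frac35$, so the left side is at most $1.6^4\cdot0.4<2.63<3$. For $k\ge3$ and $n$ even, $\sigma<4.5$ because $1.5^9>38>36$; the maximum of $(1+s)^{4.5}(1-s)$ is at $s=\frac7{11}$, so the left side is at most $(\frac{18}{11})^{4.5}\frac4{11}<3.4<4$. $\square$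

These are the same numbers as in the hand count of Section 4; only now has the count been justified.

## 11. End of the case $c^*>0$

**Step 8 (identifying $G$).** *Purpose: to show $G\cong S$.* By (28), since $y^*>1$, $E\le0$; so $k=0$ by Step 7. Then $D_0=0$, $J_0\ge0$, $E=p'y^*J_0$, and (28) forces $J_0=i'=\mu'=0$, hence $J=0$. By (25), $0\ge t(G)-qm\ge\alpha\beta-qm=r(m-\alpha)\ge0$, so $r=0$ or $\alpha=m$.

If $r=0$, then $j=0$ and $G=H(a_0,m,q)=S$. If $\alpha=m$, then $m=\alpha\le a=a_0\le m$, so $a_0=m$ and $u$ is joined to all $m$ vertices of $A$; also $\beta=m-r=m+j=\alpha+j=q$. So $u$ is joined to all of one part of a $K_{m,m}$ and to $q$ vertices of the other, i.e. $G\cong H(m,m,q)=S$. Both contradict $G\not\cong S$. This settles $c^*>0$ under (16). $\blacksquare$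

## 12. Sublinear $q$: the second-order term $\frac\sigma n\sum d_v^2$

Let $c^*=0$, with any $p>1$. Now $A,B$ is the full partition of Step 1 and $I,M$ contain all pairs; $i=|I|$, $\mu=|M|$, $\Delta$ is the maximum degree of $I$ (so $\Delta\le i$), $a=|A|$, $b=|B|$, $\delta=b-a$, and $\delta_0=\lceil\frac n2\rceil-m\in\{0,1\}$. Parity gives $\delta\equiv\delta_0\pmod2$ and $|\delta|\ge\delta_0$. (21) holds, so $q,i,\mu=o(n)$. Put
$$\gamma_n=\Big(\frac n{2\lceil n/2\rceil}\Big)^{2/p}=1+O(\tfrac1n),\qquad\Phi(\delta)=(ab)^{1/p'}\Big(\frac n2\Big)^{2/p}=\frac{n^2}4\Big(1-\frac{\delta^2}{n^2}\Big)^{1/p'}.$$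
The function $(1-\tau)^{1/p'}$ is concave with slope at most $-\frac1{p'}$ on $[0,1)$, so
$$\Phi(\delta)-\Phi(\delta_0)\le-\frac{\delta^2-\delta_0^2}{4p'}. \tag{29}$$
Counting triangles on edges of $I$ with apex in the other part, as in Step 5, and using $\min(a,b)=\frac{n-|\delta|}2\ge m-\frac{|\delta|}2$, we get $qm\ge i(m-\frac{|\delta|}2)-2\mu\Delta$. Since $\Delta\le i=o(n)$,
$$i-q\le\frac im\Big(\frac{|\delta|}2+2\mu\Big)=o(|\delta|+\mu). \tag{30}$$

**Step 9 (second-order expansion).** *Purpose: an upper bound for $F(G)$ and a lower bound for $F(S)$, both including the term $\frac\sigma n\sum d_v^2$.*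

*Weights.* Put $r_A=(X_B/L)^\sigma$, $r_B=(X_A/L)^\sigma$; by (2) these are the weights of vertices of $A$, $B$ untouched by $I\cup M$. Write $x_v=r_A(1+\epsilon_v)$ on $A$ and $x_v=r_B(1+\epsilon_v)$ on $B$. For $v\in A$, (2) reads
$$(1+\epsilon_v)^{p-1}=1+\frac1{X_B}\Big(\sum_{vw\in I}x_w-\sum_{vw\in M}x_w\Big),$$
so $\epsilon_v=O(\mathrm{dev}_v/n)=o(1)$, and $\epsilon_v=0$ except on at most $2(i+\mu)=o(n)$ vertices.

*Loss in Hölder's inequality.* Let $\bar\epsilon=\frac1a\sum_A\epsilon_v$ and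
$$Q_A=\frac1a\sum_A\big[(1+\epsilon_v)^p-1-p\epsilon_v\big]=(1+o(1))\frac{p(p-1)}{2a}\sum_A\epsilon_v^2 .$$
Then $X_A=r_Aa(1+\bar\epsilon)$ and $P_A=r_A^pa(1+p\bar\epsilon+Q_A)$. By Cauchy–Schwarz on the support, $\bar\epsilon^2\le\frac{o(n)}a\cdot\frac1a\sum_A\epsilon_v^2=o(Q_A)$, and $Q_A^2=o(Q_A)$, so
$$\log\frac{X_A}{a^{1/p'}P_A^{1/p}}=\log(1+\bar\epsilon)-\tfrac1p\log(1+p\bar\epsilon+Q_A)=-(1+o(1))\frac{Q_A}p. \tag{31}$$
The same holds for $B$. Since $P_AP_B\le\frac{n^2}4$, $\Phi(\delta)\sim\frac{n^2}4$ and $a,b\sim\frac n2$,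
$$X_AX_B\le\Phi(\delta)-(1-o(1))\frac{(p-1)n}4\sum_v\epsilon_v^2 .$$

*The constants $r_A,r_B$.* By (17), $P_A-P_B=O(\frac in)$, so $P_A=\frac n2+O(\frac in)$. Also $\bar\epsilon,Q_A=O(\frac{i+\mu}{n^2})$, because $\sum|\epsilon_v|=O(\frac1n\sum\mathrm{dev}_v)=O(\frac{i+\mu}n)$. From $r_A^pa(1+p\bar\epsilon+Q_A)=P_A$ and $a=\frac{n-\delta}2$,
$$r_A^2=\Big(\frac n{2a}\Big)^{2/p}\Big(1+O\Big(\frac{i+\mu}{n^2}\Big)\Big)=1+O\Big(\frac{|\delta|}n+\frac{i+\mu}{n^2}\Big), \tag{32}$$
and similarly for $r_B$ with $b$.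

*Upper bound for $G$.* We have $\sum_{vw\in I}(1+\epsilon_v)(1+\epsilon_w)\le i+\sum_vd_v|\epsilon_v|+\frac12\sum_vd_v\epsilon_v^2$, and $d_v=o(n)$, so the last sum is absorbed by the quadratic loss. By (32), replacing $r_A^2,r_B^2$ by $1$ in front of $i$ costs $i\cdot O(\frac{|\delta|}n+\frac{i+\mu}{n^2})=o(1+|\delta|)$. Finally, each term $(1+o(1))d_v|\epsilon_v|-(1-o(1))\frac{(p-1)n}4\epsilon_v^2$ is at most $(1+o(1))\frac{d_v^2}{(p-1)n}=(1+o(1))\frac\sigma nd_v^2$. Since $\frac12F(G)=X_AX_B-\Sigma_M+\Sigma_I$,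
$$\tfrac12F(G)\le\Phi(\delta)+i-(1-o(1))\mu+(1+o(1))\frac\sigma n\sum_vd_v^2+o(1+|\delta|). \tag{33}$$
Suppose moreover that $\mu=0$, $i=q$, $|\delta|=\delta_0$ and, for odd $n$, $I$ lies in the larger part. Then every edge of $I$ lies in a part of size $\lceil\frac n2\rceil$, and (32) gives the factor $\gamma_n(1+O(\frac q{n^2}))$ in front; the same computation yields
$$\tfrac12F(G)\le\Phi(\delta_0)+q\gamma_n+(1+o(1))\frac\sigma n\sum_vd_v^2+O\Big(\frac{q^2}{n^2}\Big). \tag{34}$$

*Lower bound for $S$.* Let $d_v^S$ be the degrees of the star, so $\sum(d_v^S)^2=q^2+q$. Put $\epsilon_v=\frac{2\sigma}nd_v^S$, and use the vector $\rho(1+\epsilon_v)$ on the part of size $\lceil\frac n2\rceil$ and a constant on the other part, each part having $p$-mass $\frac n2$. Here $\epsilon_v=o(1)$ with support of size $q+1=o(n)$, so (31) holds, and the product of part sums is at least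
$$\Phi(\delta_0)-(1+o(1))\frac{(p-1)n}4\cdot\frac{4\sigma^2}{n^2}(q^2+q)=\Phi(\delta_0)-(1+o(1))\frac\sigma n(q^2+q).$$
The average of $\epsilon_v$ is $O(\frac q{n^2})$ and the corresponding second-order average is $O(\frac{q^2}{n^3})=o(\frac q{n^2})$, so $\rho^2=\gamma_n(1+O(\frac q{n^2}))$. The star edges contribute at least $\rho^2(q+\sum d_v^S\epsilon_v)=\rho^2(q+\frac{2\sigma}n(q^2+q))$. Together
$$\tfrac12F(S)\ge\Phi(\delta_0)+q\gamma_n+(1-o(1))\frac\sigma n(q^2+q)-O\Big(\frac{q^2}{n^2}\Big). \tag{35}$$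

**Step 10 (rough consequences).** *Purpose: first bounds on $\mu,\delta,i$.* By Hölder, $X_AX_B\le\Phi(\delta)$, and weights are $1+o(1)$, so $\frac12F(G)\le\Phi(\delta)+(1+o(1))i-(1-o(1))\mu$. With (35), (29) and $q\gamma_n=q+o(1)$,
$$0\le-\frac{\delta^2-\delta_0^2}{4p'}+(1+o(1))i-q-(1-o(1))\mu+o(1).$$
By (30), $i\le q+o(|\delta|+\mu)$, and hence
$$\mu+\delta^2=o(q)+O(1). \tag{36}$$
So $i\le(1+o(1))q$ if $q\to\infty$, and $i=O(1)$ if $q$ is bounded. If $q\to\infty$, then also $\mu=o(q)$, $\delta=o(\sqrt q)+O(1)$, and the displayed inequality gives $i\ge(1-o(1))q$, so $i=(1+o(1))q$.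

Pass to a subsequence on which either $q$ is constant, or $q\to\infty$ and always $\Delta<\frac34q$, or $q\to\infty$ and always $\Delta\ge\frac34q$. The first two possibilities are treated together.

## 13. No dominating internal star, or constant $q$

**Step 11 (the degree square sum).** *Purpose: to see that the second-order term cannot help $G$.* Let $q\to\infty$ and $\Delta<\frac34q$. The $16$ largest degrees of $I$ have sum at most $i+\binom{16}2\le i+128$, since only edges among these vertices are counted twice. So every other degree is at most $\frac{i+128}{16}$, and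
$$\sum_vd_v^2\le\Delta(i+128)+\frac{i+128}{16}\cdot2i\le\big(\tfrac34+\tfrac18+o(1)\big)q^2=\big(\tfrac78+o(1)\big)q^2 .$$
If $q$ is constant, $\sum d_v^2=O(1)$. In both situations $\frac\sigma n\big[(1+o(1))\sum d_v^2-(1-o(1))(q^2+q)\big]\le o(1)$.

**Step 12 (the structure is exact).** *Purpose: to show $i=q$, $\mu=0$, $|\delta|=\delta_0$.* From (33), (35), (29), Step 11 and $F(G)\ge F(S)$,
$$0\le-\frac{\delta^2-\delta_0^2}{4p'}+(i-q)-(1-o(1))\mu+o(1+|\delta|). \tag{37}$$
If $|\delta|\ne\delta_0$, then by parity $|\delta|\ge2$ and $\delta^2-\delta_0^2\ge\frac12\delta^2\ge|\delta|$, so the first term dominates $o(1+|\delta|)$; if $|\delta|=\delta_0$, the error is $o(1)$.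

Suppose $i\ge q+1$ infinitely often. By (30), $1\le i-q=o(|\delta|+\mu)$, so $|\delta|+\mu\to\infty$, and the right side of (37) tends to $-\infty$: a contradiction. If $i\le q-1$ infinitely often, the right side is at most $-1+o(1)$: a contradiction. So $i=q$; then $\mu\ge1$ or $|\delta|\ne\delta_0$ makes the right side negative for large $n$. Hence $\mu=0$ and $|\delta|=\delta_0$, and $G$ is $K_{\lceil n/2\rceil,m}$ plus $q$ internal edges.

**Step 13 (triangles and the star).** *Purpose: to identify $I$.* For odd $n$, an internal edge in the part of size $m+1$ has exactly $m$ common neighbors in the other part, and one in the part of size $m$ has $m+1$; for even $n$ each internal edge has exactly $m$. As $t(G)\le qm$, $I$ is triangle-free and, for odd $n$, lies in the larger part. So (34) applies, and with (35), after multiplying by $\frac n\sigma$,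
$$(1+o(1))\sum_vd_v^2\ge(1-o(1))(q^2+q)-O\Big(\frac{q^2}n\Big).$$
If $q\to\infty$ this contradicts Step 11. If $q$ is constant, then $\sum d_v^2\ge q^2+q$ eventually, both sides being integers. But $\sum_vd_v^2=\sum_{vw\in I}(d_v+d_w)\le q(q+1)$, since an edge $vw$ is the only edge counted twice in $d_v+d_w$; equality requires that the edges of $I$ pairwise intersect, i.e. that $I$ is a star or a triangle. So $I$ is a star, contained in one part (the larger one for odd $n$), and $G\cong S$: a contradiction.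

## 14. A dominating internal star

Now $q\to\infty$ and some vertex $u$ has $d_u=\Delta\ge\frac34q$. Name the part containing $u$ as $A\cup\{u\}$ and use the notation of Section 9, with $\alpha=d_u$, $I'$ and $M'$ avoiding $u$. Then $i=i'+\alpha$ and $\mu=\mu'+r$. By Step 10, $\alpha\le i=o(n)$, $r+\mu'=o(q)$ and $i'\le(\frac14+o(1))q$. Further $\delta=b-(a+1)$ equals $2k-1$ for odd $n$ and $2k$ for even $n$, so $|k|\le\frac{|\delta|+1}2=o(q)$; also $k=O(\sqrt n)$ by Step 1, $|j|\le q=o(n)$, and $\Delta'\le i'=o(n)$. So (23) holds, and $\alpha<m$.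

**Step 14 (edge weights).** *Purpose: to show that edges of $I'$ are lighter than edges at $u$. Claim: uniformly over $vw\in I'$ and over $v'\in A$ untouched by $I'\cup M'$ and not adjacent to $u$,*
$$x_vx_w\le1+\tfrac{2\sigma}n\big(\tfrac14+o(1)\big)q,\qquad w_u\ge1+\tfrac{2\sigma}n\big(\tfrac34-o(1)\big)q,\qquad x_ux_{v'}\ge1+\tfrac{2\sigma}n\big(\tfrac34-o(1)\big)q. \tag{38}$$

In Step 9, with parts $A\cup\{u\}$ and $B$, (32) gives $r_A,r_B=1+O(\frac{|\delta|}n+\frac{i+\mu}{n^2})=1+o(\frac qn)$. For $v\ne u$, the displayed formula for $1+\epsilon_v$ in Step 9 gives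
$$x_v\le\big(1+o(\tfrac qn)\big)\Big(1+\frac{2\sigma}n(1+o(1))d_v\Big),$$
where $d_v$ is the degree in $I$, including a possible edge to $u$. For $vw\in I'$ we have $d_v+d_w\le i'+3$, and $\frac{d_vd_w}{n^2}=O(\frac{q^2}{n^2})=o(\frac qn)$; the first bound follows. For $w_u$: $\alpha+\beta=\alpha+m+k-r=\frac n2+\alpha+o(q)$ and $\frac{1+|k|}n=o(\frac qn)$, so the formula in Step 4 gives $w_u=1+\frac{2\sigma}n\alpha+o(\frac qn)$. Finally $x_{v'}=r_A=1+o(\frac qn)$ and
$$x_u=r_A\Big(1+\frac{(1+o(1))\alpha-O(r)}{X_B}\Big)^\sigma=1+\frac{2\sigma}n\alpha+o(\tfrac qn),$$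
since $r=o(q)$. As $\alpha\ge\frac34q$, (38) follows. In particular $\Sigma_{I'}\le w_ui'$ for large $n$, and $w_u\to1$. $\square$

**Step 15 (integrality).** *Purpose: to show $\mu'=0$, $J=i'$ and $k\in\{0,1\}$.* By (26), as $\alpha,i',\Delta'=o(m)$, $J\ge i'-o(1+|k|+\mu')$. With $w_u\to1$, $c\to0$ and $\Sigma_{I'}\le w_ui'$, (24) gives
$$0\ge\frac{D_k-k}{p'}+w_u(J-i')+(1-o(1))\mu'-o(1+k^2). \tag{39}$$
Here $D_k-k=k^2-k$ ($n$ odd) or $k^2$ ($n$ even); this is nonnegative for integers and at least $\frac{k^2-1}2$. Using the bound on $J-i'$, $k$ and $\mu'$ are bounded. Then $J-i'\ge-o(1)$, so $J\ge i'$ by integrality. Now all three terms in (39) before the error, which is $o(1)$, are nonnegative and take values in discrete sets (up to factors tending to $1$). So $\mu'=0$, $J=i'$ and $D_k=k$: $k\in\{0,1\}$ for odd $n$, $k=0$ for even $n$.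

**Step 16 (exact triangle count).** *Purpose: to show $k=r=0$.* Since $\mu'=0$, an edge of $I'$ in $A$ has $b=m+k\ge m$ common neighbors in $B$. An edge of $I'$ in $B$ has $a=a_0-k\ge m-1$ common neighbors in $A$, plus $u$ if both ends are in $N(u)$. So it lies in at least $m$ of these triangles, unless it meets $B\setminus N(u)$, when it lies in at least $m-1$; at most $r\Delta'$ edges are of this last kind. In addition there are $\alpha\beta$ triangles formed by $u$, a neighbor in $A$ and a neighbor in $B$, and these are different from the previous ones. With the identity in (25) and $J=i'$,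
$$0\ge t(G)-qm\ge\alpha\beta-qm+i'm-r\Delta'=r(m-\alpha-\Delta')+\alpha k .$$
As $\alpha,\Delta'=o(n)$, $\alpha>0$ and $k\ge0$, this forces $k=0$ and $r=0$.

**Step 17 (rotating the stray edges).** *Purpose: to show $i'=0$.* Now $j=J-r=i'$, $\alpha=q-i'$, and $G$ is $K_{\lceil n/2\rceil,m}$, with $u$ in the part $A\cup\{u\}$ of size $a_0+1=\lceil\frac n2\rceil$, plus the $q-i'$ internal edges at $u$ and the $i'$ edges of $I'$. If $i'\ge1$, replace $I'$ by $i'$ new edges from $u$ to vertices of $A$ untouched by $I'$ and not adjacent to $u$; there are enough, since $\alpha+2i'=o(n)$. The result is $S$. By (38) each new edge is heavier, at the vector $x$, than each removed one, so $F(S)\ge F_S(x)>F_G(x)=F(G)$, contradicting (15). So $i'=0$ and $G=S$: a contradiction. $\blacksquare$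

**End of the proof of Theorem 2.** Sections 12–14 show that $c^*=0$ is impossible for every $p>1$, which proves (c). Sections 9–11 show that $c^*>0$ is impossible when (16) holds, i.e. for $p>p_0$ when $n$ is odd and for $p>p_1$ when $n$ is even. As $p_1<p_0$, this gives the positive parts of (a) and (b). The negative parts are Theorem 1 (for $p<p_0$, and for $p<p_1$ with even $n$) and the Proposition of Section 6 (for $p=p_0$). $\blacksquare$
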